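# Connected locally minimal groups with only finite compact metrizable zero-dimensional subgroups

## Four conditions that force a connected group to be Lie

All topological groups in these notes are Hausdorff.

**Theorem A.** Let $G$ be a connected, locally minimal, locally precompact, sequentially complete group satisfying $\mathscr Z_{cm}$. Then $G$ is a Lie group.

The question whether this is true comes from Dikran Dikranjan and Dmitri Shakhmatov, "Characterizing Lie groups by controlling their zero-dimensional subgroups", arXiv:1705.03425 (2017). The precise definitions are in the next section; first, in plain words, here is what the four conditions say.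

Local precompactness says that $G$ sits densely in a locally compact group $K$. Sequential completeness says that no sequence of $G$ converges to a point of $K$ outside $G$; nets may still do so. Condition $\mathscr Z_{cm}$ says that $G$ contains no infinite compact metrizable zero-dimensional subgroup, such as $\{\pm1\}^{\omega}$ or the $p$-adic integers. Local minimality says that the topology of $G$ cannot be made coarser without destroying one fixed neighbourhood of the identity.

Local compactness is not assumed. The classical structure theory (Gleason–Yamabe) applies to $K$, but $\mathscr Z_{cm}$ speaks only about subgroups of $G$, and $G$ could be a very thin subset of $K$. The proof is about carrying information from $G$ to $K$.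

After Theorem A we prove an extension to certain non-connected groups, with a converse (Theorem B), show that the extension has a sharp hypothesis (Theorem C), and check that no hypothesis of Theorem A can be omitted (Remark D).

## Completions, local minimality, and the condition $\mathscr Z_{cm}$

A sequence $(g_n)$ in $G$ is *Cauchy for the two-sided uniformity* if for every neighbourhood $U$ of $1$ we have $g_m^{-1}g_n\in U$ and $g_mg_n^{-1}\in U$ for all large $m,n$; Cauchy nets are defined in the same way. The two-sided completion $K$ of $G$ is a topological group, complete for its two-sided uniformity, that contains $G$ as a dense topological subgroup; the two-sided uniformity of $K$ induces that of $G$, and likewise for any subgroup of any topological group. Locally compact groups are complete. A group is *precompact* if its completion is compact. A subgroup of a compact group is precompact: its completion is its closure.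

**Definition (local precompactness).** $G$ is *locally precompact* if its two-sided completion is locally compact.

For example, $\mathbb Q$ is locally precompact with completion $\mathbb R$. An infinite-dimensional Banach space is its own completion and is not locally precompact.

**Definition (sequential completeness).** $G$ is *sequentially complete* if every Cauchy sequence in $G$ with respect to the two-sided uniformity converges to an element of $G$.

The group $\mathbb Q$ is not. A group can be sequentially complete without being complete: in $\mathbb T^{I}$ with $I$ uncountable, the elements with at most countably many coordinates different from $1$ form a dense proper subgroup; a sequence of them has all its supports in one countable set, so its limits in $\mathbb T^I$ stay in the subgroup.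

**Definition (local minimality).** $(G,\tau)$ is *locally minimal* if there is a neighbourhood $U$ of the identity such that whenever $\sigma\subseteq\tau$ is a Hausdorff group topology on $G$ for which $U$ is a $\sigma$-neighbourhood of the identity, then $\sigma=\tau$. We say that $U$ *witnesses* local minimality.

A compact group is locally minimal with $U=G$: a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. More examples, and a group that is not locally minimal, follow shortly.

**Definition (condition $\mathscr Z_{cm}$).** A space is *zero-dimensional* if it has a base of clopen sets. $G$ satisfies $\mathscr Z_{cm}$ if every compact metrizable zero-dimensional subgroup of $G$ is finite (equivalently, discrete).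

The circle $\mathbb T$ satisfies it, since its closed subgroups are $\mathbb T$ and finite groups. The group $\mathbb T^\omega$ does not, because of $\{\pm1\}^\omega$. A compact space is zero-dimensional if and only if it is totally disconnected; compact zero-dimensional groups are the profinite groups, in which the open subgroups form a base at $1$. A Hausdorff quotient of a profinite group is profinite.

**Definition (Lie, NSS).** A *Lie group* is a topological group that admits the structure of a real analytic manifold compatible with its topology such that the group operations are analytic; equivalently, a locally compact group that is locally Euclidean. A group is *NSS* if some neighbourhood of $1$ contains no non-trivial subgroup.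

**Notation.** $G_0$ is the identity component of $G$, $Z(\cdot)$ the centre, $C_H(L)$ the centralizer of $L$ in $H$, and $[x,y]=xyx^{-1}y^{-1}$. A connected Lie group is called *simple* if its Lie algebra is simple (and non-abelian).

We shall use the following theorems as black boxes.

**(GY)** Gleason–Yamabe (see Montgomery–Zippin, *Topological Transformation Groups*): (i) if $K$ is a connected locally compact group, every neighbourhood of $1$ contains a compact normal subgroup $N$ with $K/N$ Lie; (ii) a locally compact NSS group is Lie. Conversely, Lie groups are NSS.

**(HM)** Structure of compact connected groups (Hofmann–Morris, *The Structure of Compact Groups*, Ch. 9, Levi–Mal'cev structure theorem): if $M$ is compact connected, there are simply connected compact simple Lie groups $S_j$ $(j\in J)$ and a continuous surjective homomorphism $\varphi:Z(M)_0\times\prod_{j\in J}S_j\to M$ with totally disconnected kernel and $\varphi(a,1)=a$.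

Besides these we use the Peter–Weyl theorem, elementary Lie theory (closed subgroups of Lie groups and their quotients by closed normal subgroups are Lie; continuous automorphisms are analytic), and Pontryagin duality: for a compact abelian $D$ with discrete dual $X=\widehat D$, the group $D$ is finite iff $X$ is finite, metrizable iff $X$ is countable, totally disconnected iff $X$ is torsion; and for $Y\le X$ the annihilator $Y^\perp=\{a\in D: y(a)=1\ \forall y\in Y\}$ is a closed subgroup with dual $X/Y$.

Before proving that the four conditions imply "Lie", we check that they hold in Lie groups.

**Observation 0.** Every Lie group $G$ is locally minimal, locally precompact, sequentially complete and satisfies $\mathscr Z_{cm}$. Every locally compact group is locally minimal.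

*Proof.* $G$ is locally compact, hence complete, hence sequentially complete and locally precompact. A compact zero-dimensional subgroup is closed, hence a Lie group; being zero-dimensional and locally Euclidean it is discrete, and being compact it is finite. For local minimality only local compactness of $(G,\tau)$ is needed. Let $U$ be a compact neighbourhood of $1$ and let $\sigma\subseteq\tau$ be a Hausdorff group topology for which $U$ is a neighbourhood of $1$. The identity $(U,\tau|_U)\to(U,\sigma|_U)$ is a continuous bijection from a compact space to a Hausdorff space, so $\sigma|_U=\tau|_U$. Hence for every $\tau$-neighbourhood $W$ of $1$ there is a $\sigma$-open $O\ni1$ with $O\cap U\subseteq W$. As $O\cap U$ is a $\sigma$-neighbourhood of $1$, so is $W$. Thus $\sigma=\tau$. $\square$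

## The Bohr line, and why no hypothesis can be omitted

One example will be with us to the end. Let $\mathbb R^+$ be the additive group $\mathbb R$ with the *Bohr topology*: subbasic neighbourhoods of $0$ are the sets $\{x:|e^{isx}-1|<\varepsilon\}$ with $s\in\mathbb R$, $\varepsilon>0$. It is Hausdorff, it is precompact because $x\mapsto(e^{isx})_s$ embeds it in $\mathbb T^{\mathbb R}$, and it is connected as a continuous image of $\mathbb R$. Here are three facts about it.

**(B1)** *Convergent sequences of $\mathbb R^+$ converge in $\mathbb R$ to the same limit.* It suffices to treat differences $y_n$ with $e^{isy_n}\to1$ for all $s$. By dominated convergence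
$$e^{-y_n^2/2}=\frac1{\sqrt{2\pi}}\int_{\mathbb R} e^{isy_n}e^{-s^2/2}\,ds\longrightarrow 1,$$
so $y_n\to0$ in $\mathbb R$.

**(B2)** *$\mathbb R^+$ is sequentially complete.* If $(x_n)$ is Cauchy, then $f(s)=\lim_n e^{isx_n}$ exists for every $s$. The function $f:\mathbb R\to\mathbb T$ is a homomorphism, and it is measurable as a pointwise limit of continuous functions. Measurable homomorphisms $\mathbb R\to\mathbb T$ are continuous, so $f(s)=e^{isx}$ for some $x\in\mathbb R$, and $x_n\to x$ in $\mathbb R^+$.

**(B3)** *Compact metrizable subgroups of $\mathbb R^+$ are trivial.* Every sequence in such a subgroup $C$ has a subsequence converging in $\mathbb R^+$ to a point of $C$, hence by (B1) converging in $\mathbb R$ to that point. So $C$ is a compact subgroup of $\mathbb R$, and $C=\{0\}$.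

In particular $\mathbb R^+$ satisfies $\mathscr Z_{cm}$. It is not Lie: otherwise it would be locally compact, hence complete, hence (being precompact) compact, and metrizable, contradicting (B3).

For local minimality we shall twice use this computation.

**(P)** *If $z\in\mathbb T$ and $|z^k-1|<1$ for $1\le k\le n$, then $z=e^{i\theta}$ with $|\theta|<\pi/(3n)$; in particular $|z-1|<\pi/(3n)$.* For $|\theta|<\pi$ we have $|e^{i\theta}-1|<1$ iff $|\theta|<\pi/3$. So $z=e^{i\theta}$ with $|\theta|<\pi/3$. If $|k\theta|<\pi/3$ and $k<n$, then $|(k+1)\theta|<2\pi/3$ and $|e^{i(k+1)\theta}-1|<1$, so $|(k+1)\theta|<\pi/3$. By induction $|n\theta|<\pi/3$.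

**Remark D (no hypothesis of Theorem A can be omitted).** In each of the following cases all the other hypotheses hold and the group is not Lie.

- *Local minimality:* $\mathbb R^+$. It is connected, precompact, sequentially complete by (B2), satisfies $\mathscr Z_{cm}$ by (B3), and is not Lie.
- *Local precompactness:* an infinite-dimensional Banach space with unit ball $B$. It is complete and connected, and its compact subgroups are trivial because bounded subgroups are. If $\sigma$ is a coarser Hausdorff group topology with $B$ a $\sigma$-neighbourhood of $0$, there are $\sigma$-neighbourhoods $W_n$ of $0$ whose $n$-fold sums lie in $B$. For $x\in W_n$ we get $nx\in B$, so $W_n\subseteq\frac1nB$, and $\sigma$ is the norm topology. The space is not locally compact, hence not Lie.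
- *Sequential completeness:* $G=\{(e^{it},e^{i\sqrt2t}):t\in\mathbb R\}\le\mathbb T^2$. It is connected and precompact, and compact zero-dimensional subgroups of $\mathbb T^2$ are finite by Observation 0. For local minimality let $U=\{g\in G:|g_1-1|<1,\ |g_2-1|<1\}$ and let $\sigma$ be a coarser Hausdorff group topology for which $U$ is a neighbourhood of $1$. Choose $\sigma$-neighbourhoods $W_n$ of $1$ with $n$-fold product in $U$. For $g\in W_n$ we have $g^k\in U$ for $1\le k\le n$, so (P) gives $|g_1-1|,|g_2-1|<\pi/(3n)$. Hence $\sigma$ is the given topology. Finally, $G$ is dense in $\mathbb T^2$, and proper: $(1,-1)\in G$ would give $t=2\pi k$ and $\sqrt2\,t=\pi+2\pi l$ with integers $k,l$, so $k\neq0$ and $\sqrt2$ would be rational. A locally compact subgroup is closed, so $G$ is not locally compact.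
- *$\mathscr Z_{cm}$:* $\mathbb T^\omega$. It is compact and connected, hence complete and locally minimal. It is not Lie, because every neighbourhood of $1$ contains a non-trivial subgroup.
- *Connectedness:* the group of Theorem C, in the last section.

That $\mathbb R^+$ is not locally minimal follows from Theorem A; it can also be seen directly. Any neighbourhood of $0$ contains a neighbourhood defined with finitely many parameters $s_1,\dots,s_k$. Let $\sigma$ be the topology defined using only $s\in\{1,\sqrt2,s_1,\dots,s_k\}$. It is Hausdorff, since $e^{ix}=e^{i\sqrt2x}=1$ forces $x=0$, and it is metrizable. If it were the Bohr topology, then $\mathbb R^+$ would be metrizable, and by (B1) the Bohr topology would be the usual one, which is not precompact.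

## Two compact cases by hand

Suppose first that $G$ is compact and abelian. Then only $\mathscr Z_{cm}$ is at stake. The next lemma settles this case, and will be used again for a compact group $A$ that is *not* inside $G$.

**Lemma 3.** *Let $A$ be a compact abelian group all of whose closed, metrizable, totally disconnected subgroups are finite. Then $A$ is a Lie group.*

*Proof.* **Step (i): removing the word "metrizable".** We show that every infinite compact abelian group $D$ has an infinite closed metrizable subgroup. Let $X=\widehat D$, and choose a countably infinite subgroup $Y\le X$. Embed $Y$ in a countable divisible group $E$ (write $Y=F/R$ with $F$ free abelian of countable rank and take $E=(F\otimes\mathbb Q)/R$). Since $E$ is divisible, the embedding extends to a homomorphism $f:X\to E$. The group $X/\ker f\cong f(X)$ is countable, and infinite because it contains a copy of $Y$. So $(\ker f)^\perp\le D$, whose dual is $X/\ker f$, is closed, infinite and metrizable.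

If a closed totally disconnected subgroup $D$ of $A$ were infinite, it would contain an infinite closed metrizable subgroup, again totally disconnected, contrary to hypothesis. So all closed totally disconnected subgroups of $A$ are finite.

**Step (ii): the dual is finitely generated.** Let $X=\widehat A$ and let $Y\le X$ be the free subgroup generated by a maximal independent set of elements of infinite order. By maximality $X/Y$ is torsion, so $Y^\perp$, whose dual is $X/Y$, is totally disconnected. By Step (i) it is finite, so $X/Y$ is finite. The group $X/2Y$ is torsion too, so in the same way $(2Y)^\perp$ and $X/2Y$ are finite. Hence $Y/2Y$ is finite, so $Y$ has finite rank. So $X$ is finitely generated, and $A\cong\mathbb T^r\times F$ with $F$ finite. $\square$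

The second case is a product of simple groups, say $G=\prod_{j\in J}T_j$ with each $T_j$ a compact connected simple Lie group. Each $T_j$ has a non-trivial maximal torus and hence an element of order $2$. If $J$ is infinite, a countably infinite $J'\subseteq J$ gives a subgroup $\{\pm1\}^{J'}$ in $G$, contradicting $\mathscr Z_{cm}$. So $J$ is finite and $G$ is Lie. General compact connected groups are made of these two kinds of pieces, by (HM).

## The direct attack on the completion and the two points where it stops

Let $G$ be as in Theorem A, with completion $K$. Closures of connected sets are connected, so $K$ is a connected locally compact group. A sensible plan is to take a compact normal $N\le K$ with $K/N$ Lie, by (GY), and to show that $N$ is Lie. Then $K$ is Lie by the following lemma.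

**Lemma 5.** *Let $H$ be a locally compact group and $N$ a compact normal subgroup such that $N$ and $H/N$ are Lie groups. Then $H$ is a Lie group.*

*Proof.* Let $q:H\to H/N$ be the quotient map. Lie groups are NSS. So choose a neighbourhood $W_1$ of $1$ in $H$ such that $W_1\cap N$ contains no non-trivial subgroup, and a neighbourhood $W_2$ of $1$ in $H/N$ containing no non-trivial subgroup. Let $P$ be a subgroup contained in $W_1\cap q^{-1}(W_2)$. Then $q(P)\subseteq W_2$ is trivial, so $P\le N\cap W_1$, so $P=1$. Thus $H$ is NSS, and (GY)(ii) applies. $\square$

Once $K$ is Lie it is metrizable, and sequential completeness gives $G=K$. This uses the first of two transfer principles.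

**(S)** *If $G$ is sequentially complete, then $G$ is sequentially closed in $K$. Hence $G\cap M$ is closed in $M$ for every metrizable closed subgroup $M\le K$.* Indeed, if $g_n\in G$ and $g_n\to k\in K$, then $(g_n)$ is Cauchy for the two-sided uniformity of $G$, so it converges in $G$; limits in $K$ are unique, so $k\in G$. If $M$ is metrizable, sequentially closed subsets of $M$ are closed.

**(N)** *If $B\le K$ is a closed subgroup normalized by $G$, then $B$ is normal in $K$.* The set $\{k:kBk^{-1}\subseteq B\}=\bigcap_{b\in B}\{k:kbk^{-1}\in B\}$ is closed and contains the dense set $G$, so it is all of $K$; apply this to $k$ and $k^{-1}$.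

To show that $N$ is Lie one would assume it is not, and look for an infinite compact metrizable zero-dimensional subgroup $D\le N$ (Lemma 3 supplies one if $N$ is abelian). Then $G\cap D$ is closed in $D$ by (S), so it is a compact metrizable zero-dimensional subgroup of $G$ and $\mathscr Z_{cm}$ makes it finite.

This is the first stopping point: $G\cap D$ is finite, but that does not bound $D$. The Bohr line shows that the gap is real. Let $K=b\mathbb R$ be the completion of $\mathbb R^+$, that is, its closure in $\mathbb T^{\mathbb R}$. The dual of a closed subgroup of $\mathbb T^{\mathbb R}$ is generated by the restrictions of the coordinate projections; here these restrict on the dense subgroup to the distinct functions $x\mapsto e^{isx}$, which already form a group isomorphic to $\mathbb R$. So the dual of $b\mathbb R$ is the discrete group $\mathbb R$, which is not finitely generated, and $b\mathbb R$ is not Lie. By Lemma 3 it has infinite closed metrizable totally disconnected subgroups. Each of them meets $\mathbb R^+$ trivially, by (S) and (B3). So local minimality has to enter.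

Local minimality will give (Lemma 1 below): *small non-trivial compact normal subgroups of $K$ meet $G$ non-trivially*. Since $D$ is profinite and $G\cap D$ finite, $D$ has an open subgroup $W$ with $W\cap G=1$. If $W$ were normal in $K$, then $W=1$ and $D$ would be finite.

This is the second stopping point: $W$ need not be normal in $K$. If $N=SO(3)^\omega$, then $N$ contains many infinite compact metrizable zero-dimensional subgroups, but no non-trivial totally disconnected subgroup $W$ of $N$ is normal even in $N$: for $w\in W$ the connected set $\{nwn^{-1}:n\in N\}$ would lie in $W$ and so be $\{w\}$, whence $W\le Z(N)=1$.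

The proof passes this point by treating two parts of $N$ differently. In the abelian part $Z(N)$ every subgroup *is* normal in $K$, because connectedness of $K$ makes $Z(N)$ central in $K$ (Lemma 2). In the non-abelian part one applies Lemma 1 not to zero-dimensional subgroups but to the simple factors $T_j$ of $N_0$, which are normal. Each centreless $T_j$ meets $G$ non-trivially, hence, being simple, lies in $G$ entirely; then a whole infinite product of them lies in $G$, and $\mathscr Z_{cm}$ applies inside $G$ itself.

## Small compact normal subgroups of the completion meet $G$

**Lemma 1.** *Let $G$ be locally precompact with completion $K$. If $G$ is locally minimal, there is an open neighbourhood $V$ of $1$ in $K$ such that every non-trivial compact normal subgroup $B$ of $K$ with $B\subseteq V$ satisfies $B\cap G\ne1$.*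

*Proof.* The idea is that if $B\cap G=1$, then $G$ embeds algebraically in $K/B$, and this gives a coarser topology on $G$.

Let $U$ witness local minimality of $(G,\tau)$. Choose an open $V\ni1$ in $K$ with $VV\cap G\subseteq U$. Let $B\subseteq V$ be compact and normal in $K$ with $B\cap G=1$, and let $q:K\to K/B$ be the quotient map. Then $q|_G$ is injective, so
$$\sigma=\{G\cap q^{-1}(Y):Y\text{ open in }K/B\}$$
is a Hausdorff group topology on $G$, and $\sigma\subseteq\tau$. As $q$ is open, the set $G\cap q^{-1}(q(V))$ is $\sigma$-open, and
$$G\cap q^{-1}(q(V))=G\cap VB\subseteq G\cap VV\subseteq U .$$
It contains $1$, so $U$ is a $\sigma$-neighbourhood of $1$, and $\sigma=\tau$ by local minimality.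

Now let $b\in B$ and take a net $g_\alpha\to b$ in $K$ with $g_\alpha\in G$. Then $q(g_\alpha)\to q(b)=1$, so $g_\alpha\to1$ in $\sigma=\tau$. Hence $g_\alpha\to 1$ in $K$, and $b=1$. So $B=1$. $\square$

## Compact normal subgroups of connected groups

The next lemma (essentially Iwasawa) says that a connected group acts on a compact normal subgroup only by inner automorphisms of that subgroup. In $U(2)$ with $L=SU(2)$ it reads $U(2)=SU(2)\cdot\{\text{scalars}\}$. Connectedness matters: $SO(2)$ is abelian and normal in $O(2)$ but not central. Compactness matters: in the connected group of maps $x\mapsto ax+b$, $a>0$, the translations are abelian and normal but not central.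

**Lemma 2.** *Let $H$ be a connected topological group and $L$ a compact normal subgroup.*
(a) *If $L$ is abelian, then $L\le Z(H)$.*
(b) *$H=L\,C_H(L)$.*
(c) *$L=L_0Z(L)$ and $H=L_0C_H(L)$. Every normal subgroup of $L_0$ is normal in $H$. Moreover $Z(L_0)\le Z(L)\le Z(H)$.*

*Proof.* **Step 1: conjugation by $H$ fixes the irreducible characters of $L$; this gives (a).** Let $\chi$ be the character of a continuous irreducible unitary representation $\pi$ of $L$. For $h\in H$ put $\chi^h(x)=\chi(hxh^{-1})$; since $x\mapsto hxh^{-1}$ is a topological automorphism of $L$, this is again an irreducible character. The function $(h,x)\mapsto\chi(hxh^{-1})$ is continuous on $H\times L$ and $L$ is compact, so $h\mapsto\chi^h$ is continuous into $C(L)$ with the sup norm. Distinct irreducible characters are orthonormal in $L^2(L)$, hence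
$$\|\chi_1-\chi_2\|_\infty\ge\|\chi_1-\chi_2\|_2=\sqrt2 .$$
So $h\mapsto\chi^h$ is locally constant, and constant because $H$ is connected. Thus $\chi(hxh^{-1})=\chi(x)$ for all $h\in H$, $x\in L$. Since $\pi(x)$ is unitary, $\chi(x)=\chi(1)$ forces all eigenvalues of $\pi(x)$ to be $1$; so $\ker\pi=\{x:\chi(x)=\chi(1)\}$, and therefore $\ker\pi$ is normal in $H$. If $L$ is abelian, the characters separate points of $L$, so $hxh^{-1}=x$. This proves (a).

**Step 2: (b) when $L$ is a Lie group.** First we make $H$ act on the Lie algebra $\mathfrak l$ of $L$. Each $h\in H$ acts on $L$ by conjugation, a continuous and hence analytic automorphism; let $\mathrm{Ad}_h$ be its differential, so that $h\exp(tX)h^{-1}=\exp(t\,\mathrm{Ad}_hX)$. Then $\mathrm{Ad}:H\to\mathrm{Aut}(\mathfrak l)\subseteq GL(\mathfrak l)$ is a homomorphism.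

It is continuous. As it is a homomorphism into linear maps of a finite-dimensional space, it suffices that $h\mapsto\mathrm{Ad}_hX$ be continuous at $h=1$ for each $X$, and by linearity we may take $X$ as small as we like. Let $B_r$ be the open ball of radius $r$ in $\mathfrak l$ for some norm, with $r$ so small that $\exp$ maps $B_{2r}$ homeomorphically onto an open neighbourhood of $1$, and let $X\in B_r$. Since $[0,1]$ is compact, for all $h$ near $1$ the elements $h\exp(tX)h^{-1}=\exp(t\,\mathrm{Ad}_hX)$, $0\le t\le1$, lie in $\exp(B_r)$. If $Y=\mathrm{Ad}_hX$ were not in $B_r$, some $t\in[0,1]$ would have $tY\in B_{2r}\setminus B_r$, although $\exp(tY)\in\exp(B_r)$; this contradicts injectivity of $\exp$ on $B_{2r}$. So $\mathrm{Ad}_hX\in B_r$ is the image of $h\exp(X)h^{-1}$ under the inverse of $\exp|_{B_{2r}}$, and it tends to $X$ as $h\to1$.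

Next we show $H=L_0C_H(L_0)$. As $L$ is compact, $\mathfrak l=\mathfrak z\oplus\mathfrak s$ with $\mathfrak z$ the centre and $\mathfrak s=[\mathfrak l,\mathfrak l]$ semisimple; both are $\mathrm{Ad}_H$-invariant. The algebra $\mathfrak z$ is the Lie algebra of $Z(L_0)_0$, which is compact, abelian, and normal in $H$ (it is characteristic in $L$), hence central in $H$ by (a). So $\mathrm{Ad}_H$ is trivial on $\mathfrak z$. The image of $H$ in $\mathrm{Aut}(\mathfrak s)$ is connected, so it lies in $\mathrm{Aut}(\mathfrak s)_0$. The Lie algebra of the latter is $\mathrm{Der}(\mathfrak s)=\mathrm{ad}\,\mathfrak s$, so $\mathrm{Aut}(\mathfrak s)_0$ is generated by the elements $e^{\mathrm{ad}X}=\mathrm{Ad}_{\exp X}|_{\mathfrak s}$ with $X\in\mathfrak s$. Hence for each $h\in H$ there is $l\in L_0$ with $\mathrm{Ad}_{l^{-1}h}=1$ on $\mathfrak s$; on $\mathfrak z$ it is trivial anyway. So $l^{-1}h$ centralizes $\exp(\mathfrak l)$, which generates $L_0$. This shows $H=L_0C_H(L_0)$.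

Finally we pass from $C_H(L_0)$ to $C_H(L)$, that is, we deal with the components of $L$. Let $C=C_L(L_0)$, a closed normal subgroup of $H$. If $l\in L$ is written $l=l_0c$ with $l_0\in L_0$ and $c\in C_H(L_0)$, then $c=l_0^{-1}l\in L$, so $c\in C$; hence $L=L_0C$. Since $C_0\le L_0\cap C=Z(L_0)$, the group $C_0$ is compact connected abelian, that is, a torus; it is normal in $H$, so it is central in $H$ by (a). The group $C/C_0$ is finite, say of order $m$. For $x\in C$ the map $h\mapsto hxh^{-1}C_0$ from the connected group $H$ to the finite group $C/C_0$ is constant. So $[h,x]\in C_0\le Z(H)$ for all $h\in H$, $x\in C$. Since $x^m\in C_0$ is central,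
$$x^m=hx^mh^{-1}=\bigl([h,x]\,x\bigr)^m=[h,x]^mx^m,$$
so $[h,x]^m=1$. Thus $h\mapsto[h,x]$ is continuous from the connected group $H$ into the finite set $\{c\in C_0:c^m=1\}$, with value $1$ at $h=1$, and so it is identically $1$. Hence $C\le Z(H)$, so $C_H(L_0)$ centralizes $L_0C=L$, and $H=L_0C_H(L)$. In particular $H=L\,C_H(L)$.

**Step 3: (b) in general, by approximating $L$ with Lie groups.** Let $\mathcal M$ be the set of finite intersections of kernels of continuous irreducible unitary representations of $L$. By Step 1 each $M\in\mathcal M$ is normal in $H$. The compact group $L/M$ embeds in a finite product of unitary groups, so it is Lie; and $\bigcap\mathcal M=1$ by Peter–Weyl. Fix $h\in H$ and put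
$$\Lambda_M=\{l\in L:[\,l^{-1}h,x]\in M\ \ \forall x\in L\}.$$
This set is closed in $L$. It is non-empty: Step 2 applied to $L/M\trianglelefteq H/M$ gives $l\in L$ such that $l^{-1}hM$ centralizes $L/M$. If $M'\subseteq M$ then $\Lambda_{M'}\subseteq\Lambda_M$, and $\mathcal M$ is closed under finite intersections, so the sets $\Lambda_M$ have the finite intersection property. By compactness there is $l\in\bigcap_M\Lambda_M$. Then $[l^{-1}h,x]\in\bigcap\mathcal M=1$ for all $x\in L$, so $l^{-1}h\in C_H(L)$.

**Step 4: (c), by comparing connected and profinite quotients.** By (b) the homomorphism $L\to H/C_H(L)$ is onto, with kernel $L\cap C_H(L)=Z(L)$. As $L$ is compact and $H/C_H(L)$ is Hausdorff, $L/Z(L)\cong H/C_H(L)$ topologically, and this is connected. So $L/(L_0Z(L))$, a quotient of $L/Z(L)$, is connected. The subgroup $L_0Z(L)$ is compact, so this is also a Hausdorff quotient of the profinite group $L/L_0$, hence totally disconnected. So it is trivial: $L=L_0Z(L)$. The group $Z(L)$ is compact, abelian and normal in $H$, so $Z(L)\le Z(H)$ by (a). Hence $H=L_0Z(L)C_H(L)=L_0C_H(L)$. A normal subgroup of $L_0$ is normalized by $L_0$ and centralized by $C_H(L)$, so it is normal in $H$. Finally, $Z(L_0)$ centralizes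 $L_0Z(L)=L$, so $Z(L_0)\le Z(L)$. $\square$

## Simple factors of a compact connected group with Lie centre

Let $M$ be compact connected and let $\varphi,J,S_j$ be as in (HM). We want to know when $J$ is finite. Two phenomena have to be separated. In $M=SU(2)^J$ the centre $\{\pm1\}^J$ already sees the size of $J$. In $M=SO(3)^J$ the centre is trivial and sees nothing; here $S_j=SU(2)$ and $\varphi$ kills every $Z(S_j)$. The factors of the second kind are indexed by the set $J_c$ below. The kernel of $\varphi$ may also glue centres: for $M=(SU(2)\times SU(2))/\{\pm(1,1)\}$ neither $Z(S_j)$ is killed, and $J_c=\emptyset$.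

**Lemma 4.** *Let $M$ be a compact connected group such that $Z(M)$ is a Lie group, and let $\varphi,J,S_j$ be as in (HM). Put $J_c=\{j\in J:\varphi(Z(S_j))=1\}$ and $T_j=\varphi(S_j)$. Then:*
(a) *$J\setminus J_c$ is finite.*
(b) *For $j\in J_c$, $T_j$ is a centreless compact connected simple Lie group, normal in $M$, and its only closed normal subgroups are $1$ and $T_j$.*
(c) *$\varphi$ induces a topological isomorphism of $\prod_{j\in J_c}T_j$ onto the closed subgroup $\varphi(\prod_{J_c}S_j)$ of $M$.*
(d) *If $J_c$ is finite, then $M$ is a Lie group.*

*Proof.* We begin by locating $\ker\varphi$. For $n\in\ker\varphi$ the set of conjugates of $n$ is a connected subset of the totally disconnected group $\ker\varphi$, since $Z(M)_0\times\prod_JS_j$ is connected; so it is $\{n\}$. Thus $\ker\varphi$ is central, and lies in $Z(M)_0\times\prod_JZ(S_j)$. The groups $Z(S_j)$ are finite.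

(a) Since $\varphi$ is onto, $\varphi(\prod_JZ(S_j))\le Z(M)$. It is compact, and totally disconnected as a Hausdorff quotient of a profinite group. A compact totally disconnected subgroup of a Lie group is finite. So the kernel of $\varphi|_{\prod_JZ(S_j)}$ is closed of finite index, hence open, and so contains $\prod_{j\notin F}Z(S_j)$ for some finite $F\subseteq J$. Thus $J\setminus J_c\subseteq F$.

(b) Let $j\in J_c$. The kernel of $\varphi|_{S_j}$ lies in $Z(S_j)$ by the first paragraph and contains it since $j\in J_c$. So $T_j\cong S_j/Z(S_j)$, a compact connected simple Lie group. It is normal in $M$ because $S_j$ is normal in the domain and $\varphi$ is onto. It is centreless: if $s\in S_j$ satisfies $[s,y]\in Z(S_j)$ for all $y\in S_j$, then $y\mapsto[s,y]$ maps the connected group $S_j$ continuously into a finite set and takes the value $1$ at $y=1$, so $s\in Z(S_j)$. Now let $Q$ be a closed normal subgroup of $T_j$. If $Q$ is discrete, it is central (as for $\ker\varphi$ above), hence trivial. Otherwise its Lie algebra is a non-zero ideal of a simple Lie algebra, hence everything, and $Q=T_j$ because $T_j$ is connected.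

(c) The kernel of $\varphi|_{\prod_{J_c}S_j}$ is closed, contains each $Z(S_j)$ with $j\in J_c$, and is contained in $\prod_{J_c}Z(S_j)$; so it equals $\prod_{J_c}Z(S_j)$. Hence $\varphi$ induces a continuous bijection of the compact group $\prod_{J_c}S_j/\prod_{J_c}Z(S_j)\cong\prod_{J_c}(S_j/Z(S_j))\cong\prod_{J_c}T_j$ onto $\varphi(\prod_{J_c}S_j)$. By compactness it is a homeomorphism and the image is closed.

(d) If $J_c$ is finite, then $J$ is finite by (a). As a closed subgroup of $Z(M)$, $Z(M)_0$ is Lie. So $M$ is a quotient of the compact Lie group $Z(M)_0\times\prod_JS_j$. $\square$

## Proof of Theorem A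

Let $G$ be as in Theorem A and $K$ its completion, a connected locally compact group. Take $V$ from Lemma 1, and by (GY)(i) choose a compact normal subgroup $N\subseteq V$ of $K$ with $K/N$ Lie. A closed subgroup of $N$ is compact and contained in $V$. So Lemma 1 gives:

> (E) every non-trivial closed subgroup of $N$ that is normal in $K$ meets $G$ non-trivially.

Lemma 2 with $H=K$ and $L=N$ gives: $N=N_0Z(N)$; $Z(N_0)\le Z(N)\le Z(K)$; and normal subgroups of $N_0$ are normal in $K$.

**Step 1: $Z(N)$ is a Lie group.** The purpose is to treat the abelian part, where every subgroup is normal in $K$. Let $D\le Z(N)$ be closed, metrizable and totally disconnected. By (S), $G\cap D$ is closed in $D$, so it is a compact metrizable zero-dimensional subgroup of $G$. By $\mathscr Z_{cm}$ it is finite. As $D$ is profinite, it has an open subgroup $W$ that avoids the finitely many non-trivial elements of $G\cap D$, so $W\cap G=1$. Open subgroups are closed, so $W$ is closed; since $W\le Z(K)$, it is normal in $K$. By (E), $W=1$. Hence $D$ is discrete and compact, so finite. By Lemma 3 applied to $A=Z(N)$, the group $Z(N)$ is Lie.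

**Step 2: $N_0$ is a Lie group.** The purpose is to bound the number of simple factors by moving them into $G$. The group $Z(N_0)$ is a closed subgroup of the Lie group $Z(N)$, so it is Lie, and Lemma 4 applies to $M=N_0$. By Lemma 4(d) it suffices to show that $J_c$ is finite. Suppose it is not, and choose a countably infinite $J'\subseteq J_c$.

Let $j\in J'$. The group $T_j$ is compact, normal in $N_0$ and hence normal in $K$, so $G\cap T_j\ne1$ by (E). As $T_j$ is a Lie group, it is metrizable, and $G\cap T_j$ is closed in $T_j$ by (S). It is normalized by $G$, so it is normal in $K$ by (N), in particular in $T_j$. By Lemma 4(b), $G\cap T_j=T_j$, that is, $T_j\le G$.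

Now let $T=\varphi(\prod_{J'}S_j)$. By Lemma 4(c) it is a closed subgroup isomorphic to $\prod_{j\in J'}T_j$, and it is metrizable since $J'$ is countable. By (S), $G\cap T$ is closed in $T$. It contains all $T_j$ with $j\in J'$, hence the dense subgroup $\bigoplus_{J'}T_j$. So $T\le G$. Each $T_j$ contains an element of order $2$ in a maximal torus, so $T\le G$ contains a copy of $\{\pm1\}^{J'}$. This is an infinite compact metrizable zero-dimensional subgroup of $G$, contradicting $\mathscr Z_{cm}$.

**Step 3: from $N$ to $K$ and from $K$ to $G$.** The group $N=N_0Z(N)$ is the image of the compact Lie group $N_0\times Z(N)$ under multiplication, which is a homomorphism because $Z(N)$ is central in $N$. So $N$ is Lie. By Lemma 5, $K$ is Lie, hence metrizable. By (S) with $M=K$, $G$ is closed in $K$; as it is dense, $G=K$. Thus $G$ is a Lie group. $\blacksquare$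

## Groups with open identity component: finite orbits

**Theorem B.** *Let $G$ be a topological group such that $G_0$ is open and $G_0C_G(G_0)$ has finite index in $G$ (for instance, $G_0$ is open of finite index). Then $G$ is a Lie group if and only if $G$ is locally minimal, locally precompact, sequentially complete and satisfies $\mathscr Z_{cm}$.*

"Only if" is Observation 0. For "if", one cannot simply apply Theorem A to $G_0$: local minimality is assumed for $G$, and Lemma 1 therefore produces points of $G$ only in subgroups normalized by all of $G$. A subgroup normal in the closure $H$ of $G_0$ has several $G$-conjugates. The finite-index hypothesis makes their number finite, and the proof of Theorem A is repeated with each subgroup replaced by a product or an intersection over its finite orbit.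

*Proof of "if".* **Step 0: the set-up.** We find the right $N$. Let $K$ be the completion of $G$ and $H=\overline{G_0}$ the closure of $G_0$ in $K$. Write $G_0=G\cap O$ with $O$ open in $K$. As $G$ is dense, $O\subseteq\overline{G\cap O}=H$, so the subgroup $H$ is open in $K$. It is connected. It is normalized by $G$, since $G_0$ is, so it is normal in $K$ by (N). Since $G_0$ is closed in $G$, $G\cap H=G_0$. Put $E=G_0C_G(G_0)$. Both factors are normal in $G$, so $E$ is a normal subgroup; write $G=\bigcup_{i=1}^mf_iE$. The group $C_G(G_0)$ centralizes the closure $H$ of $G_0$. Hence a normal subgroup $B$ of $H$ is normalized by $G_0\le H$ and centralized elementwise by $C_G(G_0)$, and we get: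

> (F) a normal subgroup $B$ of $H$ is normalized by $E$, so its $G$-conjugates are exactly the groups $f_iBf_i^{-1}$ $(1\le i\le m)$, and $G$ permutes these.

Let $V$ be as in Lemma 1. The group $H$ is connected and locally compact, so by (GY)(i) there is a compact normal subgroup $N_1\subseteq V\cap H$ of $H$ with $H/N_1$ Lie. Put $N=\bigcap_if_iN_1f_i^{-1}$. Since $H$ is normal in $K$, each $f_iN_1f_i^{-1}$ is normal in $H$, and conjugation by $f_i$ shows that $H/f_iN_1f_i^{-1}\cong H/N_1$ is Lie. One of the conjugates is $N_1$ itself, so $N\subseteq N_1\subseteq V$. By (F), $N$ is normalized by $G$; being compact, it is normal in $K$ by (N). The locally compact group $H/N$ injects continuously into $\prod_iH/f_iN_1f_i^{-1}$, a finite product of Lie groups. The latter is NSS, so $H/N$ is NSS, hence Lie by (GY)(ii). A closed subgroup of $N$ normalized by $G$ is compact, contained in $V$, and normal in $K$ by (N). So Lemma 1 gives: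

> (E′) every non-trivial closed subgroup of $N$ normalized by $G$ meets $G$ non-trivially.

Lemma 2 applied to $N\trianglelefteq H$ gives $N=N_0Z(N)$, $Z(N_0)\le Z(N)\le Z(H)$, and that normal subgroups of $N_0$ are normal in $H$.

**Step 1: $Z(N)$ is a Lie group.** We repeat Step 1 of Theorem A, making the subgroups invariant under $G$. Let $D\le Z(N)$ be closed, metrizable and totally disconnected. As $Z(N)\le Z(H)$, every subgroup of $Z(N)$ is normal in $H$, so (F) applies to it. Also $Z(N)$ is normal in $K$, being characteristic in $N$. Put $D'=\prod_if_iDf_i^{-1}\le Z(N)$. By (F) it is normalized by $G$. It is a continuous homomorphic image of the finite product of the compact metrizable profinite groups $f_iDf_i^{-1}$. So it is compact, metrizable (a Hausdorff continuous image of a compact metrizable space), and totally disconnected (a Hausdorff quotient of a profinite group). By (S) and $\mathscr Z_{cm}$, $G\cap D'$ is finite. Choose an open subgroup $W\le D'$ with $W\cap G=1$, and put $W'=\bigcap_if_iWf_i^{-1}$. Each $f_iWf_i^{-1}$ is open in $f_iD'f_i^{-1}=D'$, so $W'$ is open in $D'$, hence closed. By (F) applied to $W$, the group $W'$ is normalized by $G$, and $W'\le W$, since $W$ is one of the conjugates.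 So $W'\cap G=1$, and $W'=1$ by (E′). Hence $D'$ is discrete and compact, so finite, and $D\le D'$ is finite. By Lemma 3, $Z(N)$ is Lie.

**Step 2: conjugation by $G$ permutes the simple factors of $N_0$.** The purpose is to describe the $T_j$ intrinsically. The closed subgroup $Z(N_0)$ of $Z(N)$ is Lie, so Lemma 4 applies to $M=N_0$; recall $T_j=\varphi(S_j)$ for all $j\in J$.

*Claim: the groups $T_j$, $j\in J$, are exactly the minimal closed connected non-abelian normal subgroups of $N_0$, and $T_i\ne T_j$ for $i\ne j$.* As shown in the proof of Lemma 4, $\ker\varphi$ is central, so $T_j$ is a quotient of $S_j$ by a finite central subgroup: a compact connected simple Lie group. It is normal in $N_0$, and $T_i,T_j$ commute for $i\ne j$. If $T_i\le T_j$ with $i\neq j$, then $T_i$ would commute with itself, which is impossible. So the $T_j$ are distinct and none contains another. Let $Q$ be a closed connected non-abelian normal subgroup of $N_0$. If $Q$ commuted with all $T_j$, it would commute with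
$$N_0=\overline{\langle Z(N_0)_0,\,T_j:j\in J\rangle}$$
(the image under $\varphi$ of a dense subgroup generates this), and $Q$ would be abelian. So $[x,T_j]=\{[x,t]:t\in T_j\}\ne\{1\}$ for some $x\in Q$ and some $j$. As $Q$ and $T_j$ are normal in $N_0$, $[x,T_j]\subseteq Q\cap T_j$. The set $[x,T_j]$ is connected, contains $1$ and another point, so $Q\cap T_j$ is not discrete. The Lie algebra of this closed normal subgroup of $T_j$ is a non-zero ideal, so $T_j\le Q$. Thus every such $Q$ contains some $T_j$. If $Q\le T_i$, then $T_j\le T_i$, so $j=i$ and $Q=T_i$; hence each $T_i$ is minimal. If $Q$ is minimal, then $Q=T_j$. This proves the claim.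

Since $N_0$ is characteristic in $N$, conjugation by elements of $G$ induces topological automorphisms of $N_0$. By the claim, $G$ permutes $\{T_j:j\in J\}$. Next, $Z(T_j)=\varphi(Z(S_j))$: with $F=S_j\cap\ker\varphi$, the argument in Lemma 4(b) shows that an element $s\in S_j$ with $[s,S_j]\subseteq F$ is central in $S_j$. So $J_c$ indexes exactly the centreless $T_j$, and $G$ also permutes $\{T_j:j\in J_c\}$. Finally, $T_j$ is normal in $N_0$, hence normal in $H$, so by (F) the $G$-orbits on $J_c$ have at most $m$ elements.

**Step 3: each orbit of centreless factors lies in $G$, so $N_0$ is Lie.** Let $O\subseteq J_c$ be a $G$-orbit and $T_O=\prod_{j\in O}T_j$, regarded as a subgroup of $N$ via Lemma 4(c). It is a compact Lie group, as $O$ is finite; so it is metrizable. It is normalized by $G$. By (E′) pick $1\ne x\in G\cap T_O$, and let $j\in O$ be such that its component $x_j$ is not $1$. By (S), $G\cap T_O$ is closed; it is normalized by $G$, so by (N) it is normal in $K$. As $T_j$ is centreless, there is $t\in T_j$ with $[x_j,t]\ne1$. The other components of $x$ commute with $t$, so $[x,t]=[x_j,t]\ne1$. Since $[x,t]=x\cdot tx^{-1}t^{-1}$, it lies in $G\cap T_O$; it also lies in $T_j$. So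
$$G\cap T_j=(G\cap T_O)\cap T_j$$
is a non-trivial closed normal subgroup of $T_j$, and $T_j\le G$ by Lemma 4(b). Conjugating by $G$ we get $T_i\le G$ for all $i\in O$, so $T_O\le G$.

If $J_c$ were infinite, then, the orbits being finite, there would be a countably infinite union $J'\subseteq J_c$ of orbits. The group $T=\varphi(\prod_{J'}S_j)\cong\prod_{J'}T_j$ is closed and metrizable, $G\cap T$ is closed in $T$ by (S), and it contains the dense subgroup $\bigoplus_{J'}T_j$. So $T\le G$, and elements of order $2$ in the $T_j$ give a copy of $\{\pm1\}^{J'}$ in $G$, contradicting $\mathscr Z_{cm}$. So $J_c$ is finite, and $N_0$ is Lie by Lemma 4(d).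

**Step 4: from $N$ to $H$, $G_0$ and $G$.** As in Theorem A, $N=N_0Z(N)$ is a quotient of the compact Lie group $N_0\times Z(N)$, so it is Lie. As $H/N$ is Lie, $H$ is Lie by Lemma 5, hence metrizable. By (S), $G_0=G\cap H$ is closed in $H$, and it is dense in $H$. So $G_0=H$ is a Lie group. As $G_0$ is open in $G$, the group $G$ is locally compact and locally Euclidean, that is, a Lie group. $\blacksquare$

## The Bohr line with scalings: infinite orbits

**Theorem C (sharpness).** *There is a metabelian, locally minimal, locally precompact, sequentially complete group $G$ satisfying $\mathscr Z_{cm}$ whose identity component is open, but which is not a Lie group. So in Theorem A "connected" cannot be weakened to "$G_0$ is open", and in Theorem B the finite-index condition cannot be dropped.*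

The Bohr line $\mathbb R^+$ has every property except local minimality. It fails that because a neighbourhood of $0$ can mention only finitely many of the characters $e^{isx}$. The repair is to add automorphisms that carry one character to all the others.

*Proof.* Let $\Gamma=(0,\infty)$ be the multiplicative group with the discrete topology. It acts on $\mathbb R^+$ by scaling; scaling by $t$ sends the neighbourhoods with parameter $s$ to those with parameter $s/t$, so these are topological automorphisms. Let $G=\mathbb R^+\rtimes\Gamma$ with the product topology $\tau$, where $(x,s)(y,t)=(x+sy,st)$. As $\Gamma$ is discrete, this is a topological group. It is metabelian.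

**Step 1: $G_0$ is open and $G$ is locally precompact.** The subgroup $\mathbb R^+\times\{1\}$ is open and connected, so it is $G_0$, and it is precompact. In the completion $K$ of $G$ its closure is compact. As in Step 0 of Theorem B, this closure is open in $K$: if $G_0=G\cap O$ with $O$ open in $K$, then $O\subseteq\overline{G_0}$. So $K$ is locally compact.

**Step 2: $G$ is sequentially complete.** If $(x_n,t_n)$ is Cauchy, then for large $m,n$ the element $(x_m,t_m)(x_n,t_n)^{-1}$ lies in the open subgroup $G_0$, so eventually $t_n=t$ is constant. Since $(x_n,t)^{-1}=(-t^{-1}x_n,t^{-1})$, we have $(x_m,t)(x_n,t)^{-1}=(x_m-x_n,1)$. So $(x_n)$ is Cauchy in $\mathbb R^+$. By (B2), $x_n\to x$ for some $x$, and $(x_n,t)\to(x,t)$.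

**Step 3: $G$ satisfies $\mathscr Z_{cm}$.** Let $C\le G$ be compact and metrizable. As $G_0$ is open, it is closed, so $C\cap G_0$ is a compact metrizable subgroup of $G_0\cong\mathbb R^+$, and it is trivial by (B3). So $C$ is discrete and compact, hence finite.

**Step 4: $G$ is not Lie.** Otherwise its open subgroup $\mathbb R^+$ would be a Lie group, which was excluded above: it would be locally compact, hence complete, hence compact because it is precompact, and metrizable, contradicting (B3).

**Step 5: $G$ is locally minimal.** One character defines $U$, and conjugation recovers the rest. Let
$$U=\{(x,1):|e^{ix}-1|<1\},$$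
and let $\sigma\subseteq\tau$ be a Hausdorff group topology for which $U$ is a neighbourhood of the identity. For $n\ge1$ choose a $\sigma$-neighbourhood $W_n$ of the identity whose $n$-fold product is contained in $U$. Since $W_n$ contains the identity, $W_n\subseteq U$, so its elements have the form $(x,1)$. For such an element, $(x,1)^k=(kx,1)\in U$ for $1\le k\le n$, that is, $|e^{ikx}-1|<1$. By (P), $|e^{ix}-1|<\pi/(3n)$. Hence for every $\varepsilon>0$ the set $\{(y,1):|e^{iy}-1|<\varepsilon\}$ contains some $W_n$, so it is a $\sigma$-neighbourhood of the identity.

Let $s>0$. Conjugation by $(0,1/s)$ is a $\sigma$-homeomorphism fixing the identity, and $(0,1/s)(y,1)(0,s)=(y/s,1)$. So it carries the last set to $\{(x,1):|e^{isx}-1|<\varepsilon\}$, which is therefore a $\sigma$-neighbourhood of the identity. For $s<0$ the same holds because $|e^{isx}-1|=|e^{-isx}-1|$, and for $s=0$ the set is $G_0\supseteq U$. Finite intersections of these sets form a $\tau$-base at the identity. So $\sigma=\tau$.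

Since $G_0$ is open and $G$ is not Lie, connectedness in Theorem A cannot be weakened to "$G_0$ is open". The hypotheses of Theorem B hold except for the finite index: an element $(x,t)$ centralizes $G_0$ only if $t=1$, so $G_0C_G(G_0)=G_0$, with infinite quotient $G/G_0\cong\Gamma$. $\blacksquare$

One can see where the proof of Theorem B breaks for this $G$. The closure of $G_0$ in $K$ is $b\mathbb R$, with dual the discrete group $\mathbb R$. A closed subgroup $B\le b\mathbb R$ is normal in $K$ exactly when its annihilator in $\mathbb R$ is invariant under multiplication by all positive reals, by (N) and because $b\mathbb R$ is abelian. Such a subgroup of $\mathbb R$ is $0$ or $\mathbb R$, so $B$ is $b\mathbb R$ or $1$. Thus inside $b\mathbb R$ only the whole group is a non-trivial subgroup to which the conclusion of Lemma 1 could apply, and it says nothing about the infinite metrizable totally disconnected subgroups of $b\mathbb R$, although $\mathbb R^+$ meets each of them trivially.
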